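# Uniform quasicircle bounds for CaTherine wheels of rational maps

## 1. Wheels, expanding Thurston maps and quasicircles

Throughout, $S^1=\mathbb R/\mathbb Z$. An *arc* is a proper closed interval $I\subset S^1$ with two distinct endpoints; $[a,b]$ is the arc running from $a$ to $b$ in the positive direction, $|I|$ is the length of $I$, and $I^*$ is the complementary closed arc. On the Riemann sphere $\mathbb{CP}^1$ we use the spherical metric $\sigma$ with length element $2|dz|/(1+|z|^2)$, so $\operatorname{diam}\mathbb{CP}^1=\pi$; its open balls are $B(x,\rho)$. Euclidean discs are $D(w,s)$, and $\mathbb D=D(0,1)$. A *continuum* is a compact connected set. A *closed disk* is a set homeomorphic to the closed unit disk.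

If $E\subset S^2$ is a closed disk, its boundary circle is the same as its topological boundary $\partial E$. Indeed, invariance of domain says that interior points of the disk are interior points of $E$ in $S^2$. Conversely, an open subset of $S^2$ contained in $E$ is carried by the homeomorphism $E\to\overline{\mathbb D}$ to an open subset of $\mathbb C$, which contains no point of the unit circle. So we may write $\partial E$ and $\operatorname{int}E$ without ambiguity.

**Definition (CaTherine wheel).** A CaTherine wheel is a surjective continuous map $f:S^1\to S^2$ such that for every arc $I$ the image $f(I)$ is a closed disk and $f(\partial I)\subset\partial f(I)$.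

**Example (the triangle wheel).** Let $T\subset\mathbb C$ be the right isosceles triangle with vertices $a=0$, $b=2$, $c=1+i$, and let $m=1$ be the midpoint of its hypotenuse. Let
$$S_0(z)=\tfrac{1+i}{2}\,\bar z,\qquad \rho(z)=2-\bar z,\qquad S_1=\rho S_0\rho .$$
Then $\rho$ is the reflection of $T$ exchanging $a$ and $b$, and
$$S_0:(a,b,c)\mapsto(a,c,m),\qquad S_1:(a,b,c)\mapsto(c,b,m).$$
So $T^0=S_0(T)$ and $T^1=S_1(T)$ are the two halves of $T$ cut along the altitude $[c,m]$; both maps reverse orientation and contract by $1/\sqrt2$. The rule $(\mathcal Lu)(s/2)=S_0u(s)$, $(\mathcal Lu)((1+s)/2)=S_1u(s)$ is a contraction of the complete space of continuous $u:[0,1]\to T$ with $u(0)=a$, $u(1)=b$ (it is well defined because $S_0(b)=c=S_1(a)$). Let $g$ be its fixed point. The image of $g$ is a nonempty compact set equal to the union of its images under $S_0,S_1$, and $T$ is the only such set, so $g$ is onto $T$. Since $\rho S_0=S_1\rho$, the path $s\mapsto\rho g(1-s)$ is also fixed by $\mathcal L$, so $g(1-s)=\rho g(s)$.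

Let $\Pi$ be the sphere obtained from two copies $T_+,T_-$ of $T$ by gluing them along $\partial T$, and let $j:\Pi\to\Pi$ exchange the copies. Put
$$f(t)=g(2t)_+\quad(0\le t\le\tfrac12),\qquad f(t)=g(2-2t)_-\quad(\tfrac12\le t\le1).$$
This is a continuous surjection $S^1\to\Pi$ with $f(1-t)=jf(t)$. For $n\ge1$ the sets $f([\frac k{2^n},\frac{k+1}{2^n}])$ are the *tiles of level $n$*. The two tiles of level $1$ are $T_\pm$. Write $(u,v;w)$ for a tile whose curve runs from the acute vertex $u$ to the acute vertex $v$, with right angle at $w$. By the definition of $g$, a tile $(u,v;w)$ is cut by its altitude into two tiles of the next level, first $(u,w;\mu)$ and then $(w,v;\mu)$, with $\mu$ the midpoint of $[u,v]$. So tiles of one level have disjoint interiors and cover $\Pi$.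

*Cyclically consecutive tiles of one level share an edge.* We show more: if $e$ is the end of one tile and the start of the next, then the two tiles share their hypotenuse, or they share the leg from $e$ to a common right-angle vertex. At level 1 the tiles $(a,b;c)_+$ and $(b,a;c)_-$ share everything. Now pass from one level to the next. Two halves of one tile, $(u,w;\mu)$ and $(w,v;\mu)$, share the leg $[w,\mu]$. If $(u,e;w)$ and $(e,u;w')$ share the hypotenuse, the new tiles at $e$ are $(w,e;\mu)$ and $(e,w';\mu)$, which share the leg $[e,\mu]$. If $(u,e;w)$ and $(e,u';w)$ share the leg $[e,w]$, the new tiles at $e$ are $(w,e;\mu)$ and $(e,w;\mu')$, which share the hypotenuse.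

*$f$ is a CaTherine wheel.* Let $I$ be an arc and let $I_n$ be the union of the level-$n$ intervals $[\frac k{2^n},\frac{k+1}{2^n}]$ contained in $I$. For large $n$ this is an arc, $I_n$ increases with $n$, and $f(I)=\overline{\bigcup_nf(I_n)}$.

First, $f(I)$ has no cut point. A tile minus a point is connected and an edge minus a point is not empty, so each $f(I_n)\setminus\{x\}$ is connected. Hence $\bigcup_n f(I_n)\setminus\{x\}$ is connected, and it is dense in $f(I)\setminus\{x\}$.

Second, the complement of $f(I)$ is connected. Let $V_n$ be the union of the interiors of the level-$n$ tiles of $(I^*)_n$ and of the open edges shared by consecutive ones. For large $n$ this is an open connected set, and $V_n\cap V_{n+1}\ne\emptyset$, so $V=\bigcup V_n$ (over large $n$) is open and connected. Suppose a tile of level $k\ge n$ of $I_k$ met $V_n$. Its interior is dense in it, so its interior would meet $V_n$, and then also the interior of a level-$n$ tile of $(I^*)_n$, and then the interior of a level-$k$ tile of $(I^*)_k$. Distinct tiles of level $k$ have disjoint interiors, so this is impossible. So the open set $V_n$ misses all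 $f(I_k)$, hence misses $f(I)$. Therefore $V\subset\Pi\setminus f(I)\subset f(I^*)\subset\overline V$, and $\Pi\setminus f(I)$ is connected.

Third, $f(I)$ is a locally connected continuum, being the image of an interval. Torhorst's theorem says that if a nondegenerate locally connected continuum in $S^2$ has no cut points, then each component of its complement is bounded by a Jordan curve. So the connected set $\Pi\setminus f(I)$ has a Jordan curve as its boundary, hence is one side of it, and $f(I)$ is a closed disk by the Schoenflies theorem. Finally $f(\partial I)\subset f(I)\cap f(I^*)\subset f(I)\cap\overline V\subset\partial f(I)$.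

**Definition (expanding Thurston map).** An orientation-preserving branched cover $H:S^2\to S^2$ is an expanding Thurston map if (1) it is *postcritically finite*: the forward orbit of the set of critical points is finite; and (2) there is a Jordan curve $\Gamma$ containing the postcritical set such that the mesh size of $\Gamma_n:=H^{-n}(\Gamma)$ goes to $0$ as $n\to\infty$. The mesh size is the maximum diameter of the closures of the complementary components of $\Gamma_n$, in a fixed metric inducing the topology of $S^2$.

**Example.** On $\Pi$ define, for $x\in T$,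
$$\Phi(x_+)=(S_0^{-1}x)_+\ \ (x\in T^0),\qquad \Phi(x_+)=(\rho S_1^{-1}x)_-\ \ (x\in T^1),\qquad \Phi\circ j=j\circ\Phi .$$
The two formulas agree on the altitude: $S_0^{-1}$ and $\rho S_1^{-1}$ both send $c\mapsto b$, $m\mapsto c$, and the image lies in the side $[b,c]$, where the copies are glued. Also $\Phi(\partial T)\subset\partial T$ (for instance $S_0^{-1}$ sends $[a,m]\cup[a,c]$ to $[a,c]\cup[a,b]$), so $\Phi$ is well defined on the seam. It satisfies
$$f(2t)=\Phi(f(t)).$$
For $t\le\frac14$ this is $g(4t)=S_0^{-1}g(2t)$. For $\frac14\le t\le\frac12$ put $s=4t-1$; then $g(2t)=S_1g(s)$ and $f(2t)=g(1-s)_-=(\rho g(s))_-=\Phi(f(t))$. For $t\geq\frac12$ use $f(1-t)=jf(t)$.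

The flat metric of $T$ makes $\Pi$ a flat surface with cone points $a,b,c$, hence a Riemann surface, and as a simply connected compact one it is conformally $\mathbb{CP}^1$. Inside each tile of level 2, $\Phi$ is a similarity of factor $\sqrt2$ that reverses orientation of $\Pi$ ($S_0^{-1}$ reverses the orientation of the plane and stays on its sheet; $\rho S_1^{-1}$ preserves it and changes the sheet). Across each open edge of a level-2 tile the two sides go to different sheets. So $\Phi$ is a local orientation-reversing similarity off $\{a,b,c,m\}$. Therefore $G_0=\Phi\circ\Phi$ is a local orientation-preserving similarity of factor $2$ off the finite set $\{a,b,c,m\}\cup\Phi^{-1}\{a,b,c,m\}$; being continuous, it is holomorphic, that is, rational. We have $f(4t)=G_0(f(t))$, and the eight tiles of level 3 map homeomorphically to $T_+$ (four of them) and $T_-$ (four), so $\deg G_0=4$.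

Since $\Phi$ sends $a\mapsto a$, $b\mapsto a$, $c\mapsto b$, $m\mapsto c$, the critical values of $G_0$ lie in $\{a,b,c\}$, which $G_0$ maps into itself. So $G_0$ is postcritically finite. Take $\Gamma=\partial T$. As $\Phi$ maps each tile of level $n+1$ homeomorphically onto a tile of level $n$, $G_0^{-n}(\Gamma)$ is the union of the edges of the tiles of level $2n+1$, and the closures of its complementary components are these tiles, of flat diameter $2^{-n}\operatorname{diam}T$. So $G_0$ is an expanding Thurston map.

**Definition (wheel arising from a map).** Let $H:\mathbb{CP}^1\to\mathbb{CP}^1$ be a rational map which is an expanding Thurston map. A CaTherine wheel $f:S^1\to\mathbb{CP}^1$ *arises from* $H$ if for some integer $n\ge1$ and $d=(\deg H)^n$ one has $f(dt)=H^n(f(t))$ for all $t\in S^1$.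

**Example.** The triangle wheel arises from $G_0$, with $n=1$ and $d=4$.

**Definition (quasicircle).** For $K\ge1$, a homeomorphism $h$ of $\mathbb{CP}^1$ is $K$-quasiconformal if it preserves orientation and, in local coordinates, has locally square-integrable weak derivatives with $|h_{\bar z}|\le\frac{K-1}{K+1}|h_z|$ almost everywhere. A $K$-quasicircle is the image of a round circle under a $K$-quasiconformal homeomorphism of $\mathbb{CP}^1$.

**Example.** The map $h(x+iy)=Kx+iy$, $h(\infty)=\infty$, has $h_z=\frac{K+1}2$ and $h_{\bar z}=\frac{K-1}2$, so it is $K$-quasiconformal and an ellipse with axis ratio $K$ is a $K$-quasicircle.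

**Definition (bounded turning).** A Jordan curve $\gamma$ in a metric space has $C$-bounded turning if for any two distinct points $x,y\in\gamma$ one of the two arcs of $\gamma$ between $x$ and $y$ has diameter at most $C$ times the distance from $x$ to $y$.

**Example.** A round circle in $\mathbb C$ has $1$-bounded turning, since an arc no longer than a half circle has its chord as diameter. The boundary of the cusp $\{0\le x\le1,\ |y|\le x^2\}$ has $C$-bounded turning for no $C$: for $t\le\frac12$ the points $(t,\pm t^2)$ are at distance $2t^2$, one arc between them contains the tip and has diameter at least $t$, and the other reaches the line $x=1$ and has diameter at least $1-t\ge t$.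

We use **Ahlfors' theorem**: a Jordan curve in $\mathbb C$ with $C$-bounded turning is a $K$-quasicircle, with $K$ depending only on $C$ (L. Ahlfors, *Quasiconformal reflections*, Acta Math. 109 (1963); see also Ch. Pommerenke, *Boundary Behaviour of Conformal Maps*, §5.4).

**Definition ($K$-CaTherine wheel).** A $K$-CaTherine wheel is a CaTherine wheel $f:S^1\to\mathbb{CP}^1$ such that $\partial f(I)$ is a $K$-quasicircle for every arc $I$, with the same $K$ for all $I$.

**Example.** In the triangle wheel every tile is, in the flat metric, a scaled copy of $T$, so a single shape occurs among the tiles. The definition asks for one $K$ that also serves all other arcs, among them those with non-dyadic endpoints, whose images are closures of infinite chains of tiles. That the triangle wheel is a $K$-CaTherine wheel for some $K$ is an instance of Theorem 1 below.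

## 2. One constant for all arcs

The following is stated in Danny Calegari and Ino Loukidou, "CaTherine wheels", arXiv:2604.24619 (2026).

**Conjecture (Quasicircles).** Let $f:S^1\to\mathbb{CP}^1$ be a CaTherine wheel arising from an expanding Thurston map. Then $f$ is a $K$-CaTherine wheel for some $K$.

In plain words: the definition of a wheel makes each $\partial f(I)$ a Jordan curve and nothing more. Does the dynamics force all these curves, for arcs of all lengths and positions, to be quasicircles with a common constant? The answer is yes, and the conjecture is true. We shall prove: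

**Theorem 1.** Let $G:\mathbb{CP}^1\to\mathbb{CP}^1$ be a postcritically finite rational map, $d\ge2$ an integer, and $f:S^1\to\mathbb{CP}^1$ a CaTherine wheel with $f(dt)=G(f(t))$ for all $t$. Then there is $K$ such that $\partial f(I)$ is a $K$-quasicircle for every arc $I\subset S^1$.

**Theorem 2.** Under the hypotheses of Theorem 1 there are $C\ge1$ and $\alpha,\beta>0$ such that for all arcs $I'\subset I$:

1. $f(I)$ contains a spherical ball of radius $C^{-1}\operatorname{diam}f(I)$;
2. $C^{-1}(|I'|/|I|)^{\alpha}\le \operatorname{diam}f(I')/\operatorname{diam}f(I)\le C(|I'|/|I|)^{\beta}$.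

**Theorem 1 implies the conjecture.** Put $G=H^n$ and $d=(\deg H)^n$. A critical point $x$ of $H^n$ has some $H^j(x)$, $0\le j<n$, critical for $H$, so its orbit is finite; as $G$ has finitely many critical points, $G$ is postcritically finite. It remains to see that $\deg H\ge2$. If $\deg H=1$, every $\Gamma_n$ is a Jordan curve. The closures of its two complementary components are closed sets covering the connected space $\mathbb{CP}^1$, so they intersect, and the diameter of $\mathbb{CP}^1$ is at most the sum of theirs. Thus the mesh is at least $\frac12\operatorname{diam}\mathbb{CP}^1$ for all $n$, contradicting (2) of the definition. So $d\ge2$. This is the only place where expansion is used.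

From now on $f,G,d$ are as in Theorem 1, and $\tau_m(t)=d^mt$, so that $G^m\circ f=f\circ\tau_m$.

## 3. Polygons cut out by the triangle wheel

Put $n_0=\frac{1+i}2$ and $n_1=\frac{3+i}2$, the midpoints of the legs of $T$. The tiles of level 3 on the front face are
$$f([0,\tfrac18])=(a,m;n_0),\quad f([\tfrac18,\tfrac14])=(m,c;n_0),\quad f([\tfrac14,\tfrac38])=(c,m;n_1),\quad f([\tfrac38,\tfrac12])=(m,b;n_1).$$
So $f([\frac18,\frac38])$ is the square with vertices $m,n_1,c,n_0$, and $f([0,\frac38])$ is the trapezoid $a,m,n_1,c$.

Now let an endpoint move: $I_l=[0,\frac14+4^{-l}]$, $l\ge1$. Halving the tile $(c,b;m)=f([\frac14,\frac12])$ twice, and each time keeping the first half, gives $(c,m;n_1)$ and then the image of $(c,b;m)$ under the contraction by $\frac12$ about $c$. Hence $f(I_l)$ is the triangle with vertices $a,c,m$ together with the image of the triangle with vertices $c,b,m$ under the contraction by $2^{1-l}$ about $c$. As $l\to\infty$ these polygons converge to the triangle $a,c,m$. The bump attached at $c$ shrinks but has the same shape for all $l$, and nothing is pinched.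

One more observation will matter. The point $m$ is visited by $f$ at exactly four times, $\frac18,\frac38,\frac58,\frac78$. On the front, the four tiles above all have $m$ as an acute vertex, that is, as start or end. Of the two halves of such a tile only one contains $m$, again as start or end; so $m$ is visited only at the start or end times, which are $\frac18$ and $\frac38$. The back is symmetric. For $I=[0,\frac12]$ we have $f(I)=T_+$, and near $m$ four strands of the curve come together, two from $I$ and two from $I^*$. The curve $\partial f(I)$ near $m$ is where strands of $I$ meet strands of $I^*$.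

## 4. The curve $\partial f(I)$ as the overlap of $f(I)$ and $f(I^*)$

This section turns the last observation into lemmas, valid for every CaTherine wheel. Three standard facts are used.

* **Janiszewski.** If $A,B\subset S^2$ are continua and $A\cap B$ is not connected, then $A\cup B$ separates $S^2$.
* **Boundary bumping.** If $S$ is a continuum, $W\subsetneq S$ is relatively open and $Q$ is a component of $W$, then $\overline Q\cap(S\setminus W)\ne\emptyset$.
* **Chains.** If a connected set $E$ is covered by at most $B$ closed sets, each meeting $E$ and of diameter at most $\eta$, then $\operatorname{diam}E\le B\eta$. Join two of these sets by an edge if they intersect inside $E$. This graph is connected, since otherwise $E$ would split into two nonempty disjoint relatively closed sets. A simple path in it uses at most $B$ sets. In the same way, a connected set covered by two closed sets, each of which meets it, has diameter at most the sum of theirs.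

**Lemma 3.** For every arc $I$ we have $\operatorname{int}f(I)\cap f(I^*)=\emptyset$ and $\partial f(I)=f(I)\cap f(I^*)=\partial f(I^*)$. If $I,J$ are arcs with disjoint interiors, then $\operatorname{int}f(I)\cap f(J)=\emptyset$; in particular $f(I)\ne f(J)$.

*Proof.* Let $I=[a,b]$ and $t\in I^*$. If $t=a$, then $f(t)\in\partial f(I)$ by definition. If $t\ne a$, then $[a,t]$ is an arc containing $I$, so $f(t)\in\partial f([a,t])$, while $\operatorname{int}f(I)\subset\operatorname{int}f([a,t])$. In both cases $f(t)\notin\operatorname{int}f(I)$. So $\operatorname{int}f(I)\cap f(I^*)=\emptyset$ and $f(I)\cap f(I^*)\subset\partial f(I)$. Conversely, $f$ is surjective, so $\mathbb{CP}^1\setminus f(I)\subset f(I^*)$; as $f(I^*)$ is closed, $\partial f(I)\subset f(I^*)$. Exchanging $I$ and $I^*$ gives the last equality. If $I,J$ have disjoint interiors, then $J\subset I^*$, and $\operatorname{int} f(I)\neq\emptyset$. $\square$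

The next lemma says what happens to the boundary curve when an arc is lengthened by $\Delta$: nothing changes off $f(\Delta)$, and each of the two curves meets $f(\Delta)$ in a connected set.

**Lemma 4.** Let $J,\Delta$ be arcs meeting in exactly one point, a common endpoint, such that $J'=J\cup\Delta$ is an arc. Put $\gamma=\partial f(J)$ and $\gamma'=\partial f(J')$. Then

(a) $\gamma\setminus f(\Delta)=\gamma'\setminus f(\Delta)=:O$;

(b) $\gamma\cap f(\Delta)$ and $\gamma'\cap f(\Delta)$ are nonempty and connected;

(c) if $O\ne\emptyset$, then $\gamma\cap\gamma'\cap f(\Delta)\ne\emptyset$.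

*Proof.* Note that $J^*=J'^*\cup\Delta$, and use Lemma 3 throughout.

(a) If $p\in\gamma\setminus f(\Delta)$, then $p\in f(J)\cap f(J^*)$ and $p\notin f(\Delta)$, so $p\in f(J)\cap f(J'^*)\subset\gamma'$. If $p\in\gamma'\setminus f(\Delta)$, then $p\in f(J')\cap f(J'^*)$, so $p\in f(J)\cap f(J'^*)\subset\gamma$.

(b) Since $\Delta\subset J^*$, $\gamma\cap f(\Delta)=f(J)\cap f(\Delta)$. Since $\Delta\subset J'$, $\gamma'\cap f(\Delta)=f(J'^*)\cap f(\Delta)$. In each case two continua are intersected. Their unions are $f(J')$ and $f(J^*)$, and neither separates the sphere: by Lemma 3 the complement of $f(J')$ is $f(J'^*)\setminus\partial f(J'^*)=\operatorname{int}f(J'^*)$, which is connected, and similarly for $f(J^*)$. By Janiszewski the intersections are connected. They contain the image of the common endpoint of $J,\Delta$, respectively of $J'^*,\Delta$.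

(c) $O$ is open in $\gamma$, nonempty by assumption, and different from $\gamma$ by (b). As $\gamma$ is connected, $O$ is not closed in $\gamma$. A point of $\overline O\setminus O$ lies in $\gamma$ and not in $O$, hence in $f(\Delta)$; it lies in $\gamma'$ because $O\subset\gamma'$ and $\gamma'$ is closed. $\square$

Small connected pieces can now be transferred from one of the two curves to the other. In the setting of Lemma 4 let $\gamma_1,\gamma_2$ be the curves $\gamma,\gamma'$ in either order, and assume $\gamma_1\not\subset f(\Delta)$, that is, $O\ne\emptyset$. For $p\in\gamma_1$ choose a *companion* $p'\in\gamma\cap\gamma'$: put $p'=p$ if $p\notin f(\Delta)$ (then $p\in O$), and let $p'$ be any point of $\gamma\cap\gamma'\cap f(\Delta)$ if $p\in f(\Delta)$ (Lemma 4(c)).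

**Lemma 5 (transfer).** Let $p,q\in\gamma_1$ have companions $p',q'$, and let $S\subset\gamma_2$ be a continuum containing $p',q'$. Then there is a continuum $S'\subset\gamma_1\cap(S\cup f(\Delta))$ containing $p,q$. If $S\cap f(\Delta)=\emptyset$, then $S'=S$.

*Proof.* If $S\cap f(\Delta)=\emptyset$, then $S\subset O\subset\gamma_1$. Also $p'\notin f(\Delta)$, so $p'=p$, and likewise $q'=q$. Take $S'=S$.

Otherwise $S\cap O=S\setminus f(\Delta)$ is a proper relatively open subset of $S$. Let $Q$ run over its components. By boundary bumping $\overline Q$ meets $S\setminus O\subset f(\Delta)$. Also $\overline Q\subset\overline O\subset\gamma_1$. So each $\overline Q$ meets the set $\gamma_1\cap f(\Delta)$, which is connected by Lemma 4(b). Hence the closure $S'$ of $(\gamma_1\cap f(\Delta))\cup\bigcup Q$ is a continuum, and it lies in $\gamma_1\cap(S\cup f(\Delta))$. It contains $p$: if $p\in f(\Delta)$, then $p\in\gamma_1\cap f(\Delta)$; if not, $p=p'\in S\setminus f(\Delta)$ lies in some $Q$. The same holds for $q$. $\square$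

In either case of Lemma 5, in any metric, $\operatorname{diam}S'\le\operatorname{diam}S+\operatorname{diam}f(\Delta)$.

## 5. Bounded turning at one scale, and what zooming with $G^m$ loses

By Ahlfors' theorem we want bounded turning with one constant. A weak form of it, at a single scale but uniform in $I$, holds for every wheel. A bare compactness argument would not give it, since Jordan curves can converge to a pinched set. The hourglasses $\{|x|\le1,\ |y|\le x^2+\frac1k\}$ have boundary points $(0,\pm\frac1k)$ at distance $\frac2k$, while both arcs between them have diameter at least $1$. The point of the proof is that limits of arcs are arcs, whose images are again disks, and that Lemma 5 compares nearby arcs.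

**Proposition 6.** Let $f:S^1\to\mathbb{CP}^1$ be any CaTherine wheel. For every $\varepsilon>0$ there is $\delta>0$ such that for every arc $I$ and all $x,y\in\partial f(I)$ with $\sigma(x,y)<\delta$ there is a connected $S\subset\partial f(I)$ containing $x,y$ with $\operatorname{diam}S<\varepsilon$.

*Proof.* If not, there are $\varepsilon$, arcs $I_k=[a_k,b_k]$ and $x_k,y_k\in\partial f(I_k)$ with $\sigma(x_k,y_k)\to0$ that violate the conclusion, and we may assume $a_k\to a$, $b_k\to b$. If $a=b$, then, after passing to a subsequence, the length of $I_k$ or of $I_k^*$ tends to $0$. As $\partial f(I_k)=\partial f(I_k^*)$ lies in both images, $\operatorname{diam}\partial f(I_k)\to0$, and $S=\partial f(I_k)$ gives a contradiction.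

Let $a\ne b$. Pass from $[a,b]$ to $[a,b_k]$ to $[a_k,b_k]$. For large $k$ each step changes nothing or adds or deletes one short closed interval $\Delta_k$ at one end, as in Lemma 4, and $\operatorname{diam}f(\Delta_k)\to0$. Consider, for each of the three arcs, the property: points $p_k,q_k$ of its boundary curve with $\sigma(p_k,q_k)\to0$ lie in continua in this curve with diameters tending to $0$. For the fixed Jordan curve $\partial f([a,b])$ it holds, since a Jordan curve is homeomorphic to a circle. Suppose it holds before a step, and let $\gamma_1$ be the curve after the step, $p_k,q_k\in\gamma_1$. For those $k$ with $\gamma_1\subset f(\Delta_k)$ use the whole curve $\gamma_1$. For the others take companions; $\sigma(p_k,p_k')$ and $\sigma(q_k,q_k')$ are at most $\operatorname{diam}f(\Delta_k)\to0$, so $\sigma(p_k',q_k')\to0$. The property before the step gives continua $S_k$ with $\operatorname{diam} S_k\to 0$, and Lemma 5 gives $S_k'\ni p_k,q_k$ in $\gamma_1$ with $\operatorname{diam}S_k'\le\operatorname{diam}S_k+\operatorname{diam}f(\Delta_k)\to0$. After two steps the property holds for $(I_k)$, a contradiction. $\square$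

Bounded turning requires $\varepsilon$ to be comparable to $\delta$ at all scales. The sensible thing to try is to zoom: given $x,y\in\partial f(I)$ very close, choose $m$ such that $G^m(x)$ and $G^m(y)$ are at a definite distance, apply Proposition 6 to the arc $\tau_m I$, and pull back. This breaks at a definite point. As soon as $d^m|I|\ge1$ we have $\tau_mI=S^1$ and $f(\tau_mI)=\mathbb{CP}^1$, which has no boundary. This happens whenever $\sigma(x,y)$ is small compared with $f(I)$. In the triangle wheel take $I=[0,\frac12]$ and $x,y$ on the hypotenuse near $m$: already $4|I|\ge1$. Replacing $I$ by a shorter arc does not help. Near $m$ the boundary of $f([0,\frac14])$ contains the altitude $[m,c]$, which is not in $\partial f(I)$, because another strand of $I$ lies on the other side of it. A second difficulty is that $G^m$ is not injective near preimages of critical values.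

The way past this is to keep $I$ and move the window. Fix finitely many balls $V_i$, and consider the components $U$ of all $G^{-m}(V_i)$, each uniformized by a disc. Inside $U$ look at all strands of the curve at once. We shall see that, up to the conformal coordinate, only finitely many families of strands occur. The only thing that varies continuously is the position of the two endpoints of $I$ on these strands, and that is what the argument of Proposition 6 can handle.

## 6. Critical orbits and finite fibers

This section provides the finiteness that makes "finitely many families" true. Let $P$ be the postcritical set of $G$, the union of the sets $G^n(\mathrm{Crit}(G))$, $n\ge1$. It is finite, forward invariant, and contains the critical values of all $G^m$: if $x$ is critical for $G^m$, then $G^j(x)$ is critical for $G$ for some $0\le j<m$, so $G^m(x)\in P$.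

**Lemma 7.** $G$ has no periodic critical points.

*Proof.* $G$ is not constant, since $G\circ f=f\circ\tau_1$ is surjective. If $W\ne\emptyset$ is open, then $f^{-1}(W)$ contains an arc $I$, and once $d^m|I|\ge1$ we get $G^m(W)\supset f(\tau_mI)=\mathbb{CP}^1$, for all such $m$. A periodic critical point of period $k$ would be superattracting, so it would have an open neighborhood $W\ne\mathbb{CP}^1$ with $G^k(W)\subset W$, hence $G^{kj}(W)\ne\mathbb{CP}^1$ for all $j$. This is a contradiction. $\square$

Let $N=\prod_{c\in\mathrm{Crit}(G)}\deg(G,c)$. By Lemma 7 an orbit passes through each critical point at most once, so the local degrees satisfy $\deg(G^m,x)\le N$ for all $m$ and $x$.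

**Lemma 8.** $f^{-1}(v)$ is finite for every $v\in P$.

(In the triangle wheel, $f^{-1}(c)=\{\frac14,\frac34\}$: the tiles of level 2 all have $c$ as an acute vertex, and one argues as for $m$ in Section 3.)

*Proof.* There are $j\ge0$, $k\ge1$ such that $p=G^j(v)$ satisfies $G^k(p)=p$. Since $f^{-1}(v)\subset\tau_j^{-1}(f^{-1}(p))$ and $\tau_j$ is finite-to-one, it suffices to show that $F=f^{-1}(p)$ is finite. Note that $\tau:=\tau_k$ maps $F$ into $F$. Write $|s-t|$ for the distance on the circle.

**Step 1: $\tau$ is injective on $F$.** Suppose $s\ne t$ in $F$ and $\tau s=\tau t$. By Lemma 7 the cycle of $p$ contains no critical point, so $G^k$ is injective near $p$. For all small $h$,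
$$G^kf(s+h)=f(\tau s+d^kh)=f(\tau t+d^kh)=G^kf(t+h),$$
and $f(s+h),f(t+h)$ are near $p$, so $f(s+h)=f(t+h)$. Thus two disjoint arcs have the same image, contradicting Lemma 3.

**Step 2: $F$ is finite.** If $|s-t|\le\frac1{2d^k}$, then $|\tau s-\tau t|=d^k|s-t|$. By compactness of $F$ and Step 1 there is $\kappa\in(0,\frac12]$ with $|\tau s-\tau t|\ge\kappa$ for all $s,t\in F$ with $|s-t|\ge\frac1{2d^k}$. So if distinct points of a finite set $S\subset F$ are at distance at least $\epsilon$, then by induction $\tau^n(S)$ has as many points as $S$, at mutual distances at least $\min(d^{kn}\epsilon,\kappa)$. For large $n$ this is $\kappa$, and a subset of a circle of length $1$ with this property has at most $1/\kappa$ points. So $|F|\le1/\kappa$. $\square$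

## 7. Lifts of small balls and their finitely many pictures

**The balls.** Fix $0<r<\pi/2$ such that every ball of radius $r$ contains at most one point of $P$, and points $z_1,\dots,z_M$ such that the balls $B(z_i,r/4)$ cover $\mathbb{CP}^1$. Put $V_i=B(z_i,r)$. Let $v_i$ be the point of $P\cap V_i$ if there is one, and $v_i=z_i$ otherwise. Let $\varphi_i:V_i\to\mathbb D$ be a Möbius homeomorphism with $\varphi_i(v_i)=0$. The set $\varphi_i(\overline{B(z_i,r/2)})$ is compact in $\mathbb D$, so we can fix $0<s_1<s_2<s_3<1$ with
$$\varphi_i(B(z_i,r/2))\subset D(0,s_1^N)\quad\text{for all }i.$$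

**Definition (lift).** A lift of level $m\ge0$ is a component $U$ of $G^{-m}(V_i)$, with $i$ recorded.

**Example.** If a lift $U$ contains a simple critical point of $G$ over $v_i\in P$, the uniformization below presents $G:U\to V_i$ as the squaring map $w\mapsto w^2$ of $\mathbb D$.

**Uniformization of lifts.** The map $G^m:U\to V_i$ is a proper branched cover, branched at most over $v_i$. Let $e$ be its degree and let $F=U\cap G^{-m}(v_i)$, a finite set. Then $U\setminus F\to V_i\setminus\{v_i\}$ is a connected $e$-fold cover of a punctured disc, so there is a homeomorphism $\psi:U\setminus F\to\mathbb D\setminus\{0\}$ with $\varphi_i\circ G^m=\psi^e$; it is holomorphic, being locally a root of a holomorphic function. For small $\epsilon$ the connected set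
$$\psi^{-1}(\{0<|w|<\epsilon\})=\{x\in U\setminus F:|\varphi_i(G^m(x))|<\epsilon^e\}$$
lies in a union of disjoint small neighborhoods of the points of $F$ (by properness) and meets each of them. So $F$ is one point, and $\psi$ extends to a conformal isomorphism $\psi_U:U\to\mathbb D$ with
$$\varphi_i\circ G^m=\psi_U^{\,e},\qquad e=\deg\bigl(G^m,\psi_U^{-1}(0)\bigr)\le N.\tag{1}$$
If $v_i\notin P$, then $v_i$ is not a critical value of $G^m$ and $e=1$. Fix one $\psi_U$ for each $U$ and put $U^{(s)}=\psi_U^{-1}(D(0,s))$. If $x\in U$ and $G^m(x)\in B(z_i,r/2)$, then $|\psi_U(x)|^e<s_1^N\le s_1^e$, so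
$$|\psi_U(x)|<s_1.\tag{2}$$

**Strands.** Since $f$ is surjective, $f^{-1}(V_i)\ne S^1$; its components are open intervals $A$ whose endpoints map into $\partial V_i$. The two endpoints of $A$ are distinct, for otherwise $f(S^1)\subset\overline{V_i}\ne\mathbb{CP}^1$. As $U$ is open and relatively closed in $G^{-m}(V_i)$, the set $f^{-1}(U)$ is relatively open and closed in $f^{-1}(G^{-m}(V_i))=\tau_m^{-1}(f^{-1}(V_i))$. Each $A$ has length less than $1$, so $\tau_m^{-1}(A)$ is a disjoint union of open intervals that $\tau_m$ maps homeomorphically onto $A$. Hence every component $L$ of $f^{-1}(U)$ is mapped by $\tau_m$ homeomorphically onto a component $A$ of $f^{-1}(V_i)$, $|L|=d^{-m}|A|<d^{-m}$, and $\tau_m$ is injective on $\overline L$. Put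
$$g_L=\psi_U\circ f\circ(\tau_m|_L)^{-1}:A\to\mathbb D,\qquad g_L^{\,e}=\varphi_i\circ f|_A.\tag{3}$$
So $g_L$ is a continuous $e$-th root of a function that does not depend on $U$. Let $\mathcal L(U)$ be the set of components $L$ of $f^{-1}(U)$ with $f(L)\cap U^{(s_3)}\ne\emptyset$. Every $t$ with $f(t)\in U^{(s_3)}$ lies in some $L\in\mathcal L(U)$.

How many continuous roots are there? The function $t\mapsto t$ on $(-1,1)$ has four continuous square roots: $\pm\sqrt t$ for $t\ge0$ and, independently, $\pm i\sqrt{|t|}$ for $t\le0$. Each zero allows a new choice, and this is why Lemma 8 is needed.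

**Lemma 9.** For $L\in\mathcal L(U)$ the pair $(A,g_L)$ belongs to a finite set depending only on $i$ and $e$. For fixed $U$, distinct $L$ give distinct pairs. Hence $|\mathcal L(U)|\le B$ for a constant $B$.

*Proof.* By (3), $f(A)$ meets $\varphi_i^{-1}(D(0,s_3))$, which is at positive distance from $\partial V_i$, while the endpoints of $A$ map into $\partial V_i$. Uniform continuity of $f$ bounds $|A|$ below, and the intervals $A$ are disjoint, so finitely many $A$ occur. If $e=1$, then $g_L=\varphi_i\circ f|_A$. If $e>1$, then $v_i\in P$, and by Lemma 8 the function $\varphi_i\circ f|_A$ has finitely many zeros. On each of the finitely many complementary intervals a continuous $e$-th root is determined up to a factor that is an $e$-th root of unity. So there are finitely many choices for $g_L$.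

If $L\ne L'$ had the same pair $(A,g)$, then $f=\psi_U^{-1}\circ g\circ\tau_m$ on both. Closed intervals in the disjoint sets $L,L'$ with the same $\tau_m$-image would have equal $f$-images, contradicting Lemma 3. As there are finitely many $(i,e)$ with $e\le N$, the bound $B$ exists. $\square$

The *type* of $U$ is $(i,e,\{(A,g_L):L\in\mathcal L(U)\})$, and the pairs in it are its *models*. There are finitely many types, and each model of the type of $U$ corresponds to exactly one $L\in\mathcal L(U)$.

## 8. Bounded turning inside every lift

**Proposition 10.** For every $\varepsilon>0$ there is $\delta>0$ such that for every arc $I$, every lift $U$ of any level, and all $x,y\in\partial f(I)\cap U$ with $|\psi_U(x)|\le s_1$ and $|\psi_U(x)-\psi_U(y)|<\delta$, there is a connected $S\subset\partial f(I)\cap U$ containing $x,y$ with $\operatorname{diam}\psi_U(S)<\varepsilon$.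

*Proof.* Suppose this fails for some $\varepsilon$. Then there are $I_k=[a_k,b_k]$, lifts $U_k$ of level $m_k$ with $\psi_k=\psi_{U_k}$, and $x_k,y_k\in\partial f(I_k)\cap U_k$ with $|\psi_k(x_k)|\le s_1$ and $|\psi_k(x_k)-\psi_k(y_k)|\to0$, for which the conclusion is false. We pass to subsequences freely. So all $U_k$ have the same type, with index $i$ and degree $e$, and $\psi_k(x_k),\psi_k(y_k)\to w$ with $|w|\le s_1$. Write $\gamma_k=\partial f(I_k)$ and $\Omega_k=\bigcup\mathcal L(U_k)$.

**Step 1: moving the endpoints to fixed positions.** The purpose is to replace $I_k$ by an arc $I_k'$ that looks the same in all $U_k$. After passing to a subsequence, one of three cases holds for $a_k$. In each we define a new endpoint $a_k'$ and the closed interval $\Delta_k^a$ (possibly a point) between $a_k$ and $a_k'$.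

1. $a_k\notin\Omega_k$ for all $k$. Put $a_k'=a_k$, $\Delta_k^a=\{a_k\}$. Then $f(\Delta_k^a)\cap U_k^{(s_3)}=\emptyset$, because times mapped into $U_k^{(s_3)}$ lie in $\Omega_k$.
2. $a_k\in L_k\in\mathcal L(U_k)$ with a fixed model $(A,g)$, and $\alpha_k=\tau_{m_k}(a_k)\to\alpha\in A$. Let $a_k'\in L_k$ be the point with $\tau_{m_k}(a_k')=\alpha$, and $\Delta_k^a\subset L_k$. Then $f(\Delta_k^a)\subset U_k$, and $\operatorname{diam}\psi_k(f(\Delta_k^a))\to0$, because $\psi_k\circ f=g\circ\tau_{m_k}$ on $L_k$ and $g$ is continuous at $\alpha$.
3. As in 2, but $\alpha_k$ tends to an endpoint of $A$. Let $a_k'$ be the corresponding endpoint of $L_k$, and $\Delta_k^a\subset\overline{L_k}$. Here $a_k'\notin f^{-1}(U_k)$, since $L_k$ is a component of this open set; in particular $a_k'\notin\Omega_k$. Also $|g|^e=|\varphi_i\circ f|\to1$ at the ends of $A$, so $|\psi_k\circ f|>s_3$ on $\Delta_k^a\setminus\{a_k'\}$ for large $k$. Hence $f(\Delta_k^a)\cap U_k^{(s_3)}=\emptyset$ for large $k$.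

Call $\Delta_k^a$ *far* in cases 1 and 3, and *small* in case 2. Do the same for $b_k$, obtaining $b_k'$ and $\Delta_k^b$.

**Step 2: $\Delta_k^a$ and $\Delta_k^b$ are disjoint for large $k$.** Suppose they intersect for infinitely many $k$, and keep only these. Then $\Delta_k^a\cup\Delta_k^b$ is connected and contains $a_k,b_k$, so it contains $I_k$ or $I_k^*$. Since $\gamma_k=f(I_k)\cap f(I_k^*)$, we get $\gamma_k\subset f(\Delta_k^a)\cup f(\Delta_k^b)$.

*Both far.* Then $\gamma_k\cap U_k^{(s_3)}=\emptyset$ for large $k$, contradicting $x_k\in\gamma_k$, $|\psi_k(x_k)|\le s_1$.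

*One small, one far.* Say $\Delta_k^a\subset L_k$ is small. In case 1 for $b_k$, $\Delta_k^b=\{b_k\}$ misses $\Omega_k\supset L_k$. In case 3, $\Delta_k^b\subset\overline{L_k'}$ for some $L_k'\in\mathcal L(U_k)$. If $L_k'\ne L_k$, then $L_k\cap\overline{L_k'}=\emptyset$, as $L_k$ is open and disjoint from $L_k'$. If $L_k'=L_k$, then $\tau_{m_k}(\Delta_k^a)$ is near a point of $A$ and $\tau_{m_k}(\Delta_k^b)$ is near an endpoint of $A$. In all cases the two intervals are disjoint for large $k$, a contradiction.

*Both small.* Then $\gamma_k\subset U_k$ is connected and contains $x_k,y_k$, and by the chain fact $\operatorname{diam}\psi_k(\gamma_k)\le\operatorname{diam}\psi_k(f(\Delta_k^a))+\operatorname{diam}\psi_k(f(\Delta_k^b))\to0$. So $S=\gamma_k$ satisfies the conclusion for large $k$, a contradiction.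

From now on $\Delta_k^a\cap\Delta_k^b=\emptyset$ for all $k$.

**Step 3: the arc $I_k'$ and the two steps from $I_k$ to it.** The interval $\Delta_k^a$ has $a_k$ as an endpoint and does not contain $b_k$. So $\Delta_k^a\setminus\{a_k\}$ is connected and misses both endpoints of $I_k$, and either $\Delta_k^a\subset I_k$ or $\Delta_k^a\cap I_k=\{a_k\}$; also $a_k'\ne b_k$. Delete $\Delta_k^a$ from $I_k$ (and take the closure) in the first case, add it in the second; do nothing if it is a point. The result is an arc with endpoints $a_k',b_k$. The interval $\Delta_k^b$ has $b_k$ as an endpoint and does not contain $a_k'\in\Delta_k^a$, so it can be deleted or added at the other end in the same way. The result is an arc $I_k'$ with endpoints $a_k',b_k'$. Each step that changes anything has the form $J\leftrightarrow J'=J\cup\Delta$ of Lemma 4.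

**Step 4: the pictures of $I_k'$ are constant.** By Step 1 each endpoint of $I_k'$ is either outside $\Omega_k$ for all $k$, or at a fixed position in a fixed model. Let $(A,g)$ be a model of the type and $L\in\mathcal L(U_k)$ the corresponding component. If no endpoint of $I_k'$ lies in $L$, then $L\subset I_k'$ or $L\subset I_k'^*$. Otherwise the one or two endpoints in $L$, at fixed positions, cut $L$ into intervals that lie alternately in $I_k'$ and $I_k'^*$. So the pair of sets $\tau_{m_k}(L\cap I_k')$, $\tau_{m_k}(L\cap I_k'^*)$ in $A$ is one of finitely many. Pass to a subsequence for which these pairs are constant, equal to $A_g$ and $A_g^*$, for each model. Put $E=\bigcup g(A_g)$ and $E^*=\bigcup g(A_g^*)$, the unions over all models of the type. Every $t$ with $f(t)\in U_k^{(s_3)}$ lies in some $L\in\mathcal L(U_k)$, and there $\psi_k\circ f=g\circ\tau_{m_k}$, so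
$$\psi_k\bigl(f(I_k')\cap U_k^{(s_3)}\bigr)=E\cap D(0,s_3),\qquad \psi_k\bigl(f(I_k'^*)\cap U_k^{(s_3)}\bigr)=E^*\cap D(0,s_3).$$
By Lemma 3 and injectivity of $\psi_k$,
$$\psi_k\bigl(\partial f(I_k')\cap U_k^{(s_3)}\bigr)=Z:=E\cap E^*\cap D(0,s_3)\quad\text{for all }k.\tag{4}$$

**Step 5: the sequence $(I_k')$ is good.** Call a sequence of arcs $J_k$ *good* if for every infinite set of indices $k$ and all $p_k,q_k\in\partial f(J_k)\cap U_k$ such that $\psi_k(p_k),\psi_k(q_k)$ converge to the same point of $\overline{D(0,s_1)}$ there are, for large $k$, continua $S_k\subset\partial f(J_k)\cap U_k$ containing $p_k,q_k$ with $\operatorname{diam}\psi_k(S_k)\to0$.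

Fix one index $k_0$. Then $\Gamma_0=\partial f(I_{k_0}')$ is a Jordan curve. Let $p_k,q_k\in\partial f(I_k')\cap U_k$ be as in the definition, with limit $w'$. As $|w'|\le s_1<s_3$, by (4) the points $\psi_{k_0}^{-1}(\psi_k(p_k))$ and $\psi_{k_0}^{-1}(\psi_k(q_k))$ lie in $\Gamma_0$ for large $k$, and both converge to $\psi_{k_0}^{-1}(w')\in\Gamma_0$. So they are joined by subarcs (or points) of $\Gamma_0$ whose diameters tend to $0$, and these lie in $U_{k_0}^{(s_3)}$ for large $k$. Their images under $\psi_{k_0}$ lie in $Z$ and have diameters tending to $0$. By (4) their images under $\psi_k^{-1}\circ\psi_{k_0}$ lie in $\partial f(I_k')$; these are the required $S_k$.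

**Step 6: goodness passes along each step of Step 3.** Let $(J_k')$ be good and let $J_k$ arise from $J_k'$ by adding or deleting $\Delta_k$ as in Lemma 4, where the $\Delta_k$ are far for all $k$ or small for all $k$. (If infinitely many $\Delta_k$ are points, the two sequences agree there and nothing is to be shown for these $k$.) Put $\gamma_1=\partial f(J_k)$, $\gamma_2=\partial f(J_k')$, and let $p_k,q_k\in\gamma_1\cap U_k$ be as in the definition, with limit $w'$.

*Far.* For large $k$, $f(\Delta_k)\cap U_k^{(s_3)}=\emptyset$, so Lemma 4(a) gives $\gamma_1\cap U_k^{(s_3)}=\gamma_2\cap U_k^{(s_3)}$. So $p_k,q_k\in\gamma_2$, and goodness of $(J_k')$ gives continua $S_k\subset\gamma_2$ containing them. As $|w'|\le s_1$ and $\operatorname{diam}\psi_k(S_k)\to0$, $S_k\subset U_k^{(s_3)}$ for large $k$, hence $S_k\subset\gamma_1$.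

*Small.* For those $k$ with $\gamma_1\subset f(\Delta_k)$ take $S_k=\gamma_1$, which lies in $U_k$ and has $\operatorname{diam}\psi_k(S_k)\le\operatorname{diam}\psi_k(f(\Delta_k))$. For the others take companions $p_k',q_k'$. Either $p_k'=p_k$, or $p_k$ and $p_k'$ both lie in $f(\Delta_k)\subset U_k$; so $\psi_k(p_k')\to w'$, and likewise $\psi_k(q_k')\to w'$. Goodness of $(J_k')$ gives continua $S_k\subset\gamma_2\cap U_k$ containing $p_k',q_k'$ with $\operatorname{diam}\psi_k(S_k)\to0$. Lemma 5 gives continua $S_k'\subset\gamma_1\cap(S_k\cup f(\Delta_k))\subset U_k$ containing $p_k,q_k$, with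
$$\operatorname{diam}\psi_k(S_k')\le\operatorname{diam}\psi_k(S_k)+\operatorname{diam}\psi_k(f(\Delta_k))\to0,$$
since either $S_k'=S_k$ or $S_k$ meets $f(\Delta_k)$.

**Step 7: conclusion.** Reversing the two steps of Step 3 leads from $I_k'$ back to $I_k$, so $(I_k)$ is good. Applied to $x_k,y_k$ this gives, for large $k$, connected sets $S_k\subset\partial f(I_k)\cap U_k$ containing $x_k,y_k$ with $\operatorname{diam}\psi_k(S_k)<\varepsilon$, contradicting the choice of $x_k,y_k$. $\square$

## 9. Distortion and scales of lifts

Proposition 10 is stated in the coordinates $\psi_U$. To use it we need two things: $\psi_U$ must be a similarity up to bounded factors, and the lifts must occur at every point and every small scale. Let $\omega$ be the modulus of continuity of $f$.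

**Shrinking.** Let $U$ have level $m$. The connected set $U^{(s_3)}$ is covered by the at most $B$ closed sets $f(\overline L)$, $L\in\mathcal L(U)$, each of which meets it and has diameter at most $\omega(d^{-m})$. By the chain fact $\operatorname{diam}U^{(s_3)}\le B\,\omega(d^{-m})$. Fix $m_0$ such that $\operatorname{diam}U^{(s_3)}<\frac12$ for all lifts of level $m\ge m_0$.

**Lemma 11 (distortion).** There is a constant $C_0\ge1$ such that every lift $U$ of level at least $m_0$ has a number $\rho_U>0$ with
$$C_0^{-1}\rho_U|w-w'|\le\sigma(\psi_U^{-1}w,\psi_U^{-1}w')\le C_0\rho_U|w-w'|,\qquad w,w'\in\overline{D(0,s_2)}.\tag{5}$$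
If $|\psi_U(x)|\le s_1$, then
$$B(x,\theta_0\rho_U)\subset U^{(s_2)},\qquad\theta_0=C_0^{-1}(s_2-s_1).\tag{6}$$

*Proof.* Rotate the sphere so that $\psi_U^{-1}(0)=0\in\mathbb C$. Since $\sigma(0,z)=2\arctan|z|$, we have $U^{(s_3)}\subset\{|z|<\tan\frac14\}\subset\{|z|<\frac12\}$. The disc $\{|z|<\frac12\}$ is convex in the Euclidean sense, and it is a spherical ball of radius $2\arctan\frac12<\frac\pi2$, so it is also convex for $\sigma$. The density $2/(1+|z|^2)$ lies in $[\frac85,2]$ there. Hence $\frac85|z-z'|\le\sigma(z,z')\le2|z-z'|$ on this disc.

Put $h=\psi_U^{-1}|_{D(0,s_3)}$, a univalent function with $h(0)=0$, and $\rho_U=|h'(0)|$. The class of univalent functions $h$ on $D(0,s_3)$ with $h(0)=0$, $h'(0)=1$ is compact for locally uniform convergence. For $h$ in this class the quotient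
$$\frac{h(w)-h(w')}{w-w'}=\int_0^1h'(w'+t(w-w'))\,dt$$
(read as $h'(w)$ if $w=w'$) is continuous and nowhere zero on $\overline{D(0,s_2)}^2$, and it depends continuously on $h$, uniformly on this set. So its modulus is bounded above and below by positive constants over the whole class. Applying this to $h/h'(0)$ and combining with the comparison of metrics gives (5).

For (6), suppose that a point $y$ with $\sigma(x,y)<\theta_0\rho_U$ is not in $U^{(s_2)}$. A shortest geodesic from $x$ to $y$ leaves $U^{(s_2)}$ through a point $\psi_U^{-1}(w)$ with $|w|=s_2$, whose distance from $x$ is at least $C_0^{-1}\rho_U(s_2-s_1)=\theta_0\rho_U$ by (5), a contradiction. $\square$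

**Lemma 12 (all scales occur).** For $x\in\mathbb{CP}^1$ and $m\ge m_0$ choose $i$ with $G^m(x)\in B(z_i,r/4)$, let $U_m$ be the lift of $V_i$ of level $m$ containing $x$, and put $\rho_m=\rho_{U_m}$. Then $|\psi_{U_m}(x)|<s_1$, and there are $\rho_*>0$ and $c_0\in(0,1)$, independent of $x$, such that for each $0<R\le\rho_*$ there is $m\ge m_0$ with
$$R\le\rho_m\le R/c_0.\tag{7}$$

*Proof.* The first claim is (2). Next we check three properties of the sequence $\rho_m$.

*$\rho_m\to0$.* By (5) with $w=0$, $|w'|=s_2$, we have $C_0^{-1}s_2\rho_m\le\operatorname{diam}\overline{U_m^{(s_3)}}\to0$.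

*$\rho_{m_0}\ge\rho_*$ for some $\rho_*>0$ independent of $x$.* There are finitely many lifts of level $m_0$.

*$\rho_{m+1}\ge c_0\rho_m$ with $c_0\in(0,1)$ independent of $x$ and $m$.* Let $\Lambda_0$ be a Lipschitz constant of $G$, and $\Lambda_1$ a common Lipschitz constant of all maps $w\mapsto\varphi_i^{-1}(w^e)$ on $D(0,s_2)$, $e\le N$. Take $0<\lambda\le\theta_0$ with $\Lambda_0\Lambda_1C_0\lambda<r/4$. By (6), $B(x,\lambda\rho_m)\subset U_m^{(s_2)}$, and by (5) every $y$ in this ball has $|\psi_{U_m}(x)-\psi_{U_m}(y)|\le C_0\lambda$. Since $G^m=\varphi_i^{-1}(\psi_{U_m}^e)$ on $U_m$ by (1),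
$$G^{m+1}(B(x,\lambda\rho_m))\subset B(G^{m+1}(x),r/4)\subset B(z_{i'},r/2),$$
where $i'$ is the index chosen for $m+1$. The ball is connected and contains $x$, so $B(x,\lambda\rho_m)\subset U_{m+1}$, and by (2) $|\psi_{U_{m+1}}|<s_1$ on it. By (5) its diameter is at most $2C_0\rho_{m+1}$. On the other hand its diameter is at least $\lambda\rho_m$: the ball lies in $U_m^{(s_2)}$, which has diameter less than $\frac12$, so $\lambda\rho_m<\pi$, and a ball of radius less than $\pi$ has diameter at least its radius. So $\rho_{m+1}\ge c_0\rho_m$ with $c_0=\lambda/(2C_0)<1$.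

Given $0<R\le\rho_*$, let $m\ge m_0$ be least with $\rho_{m+1}<R$. Then $\rho_m\ge R$ (by minimality, or because $\rho_{m_0}\ge\rho_*\geq R$), and $c_0\rho_m\le\rho_{m+1}<R$. $\square$

## 10. From bounded turning to one $K$

*Proof of Theorem 1.*

**Step 1: uniform bounded turning.** We show that there is $C_1$ such that every $\partial f(I)$ has $C_1$-bounded turning for $\sigma$. Let $\delta$ be given by Proposition 10 for $\varepsilon=s_2-s_1$, and put $\theta=\min(\theta_0,\delta/C_0)$. Let $I$ be an arc, $x\ne y$ in $\partial f(I)$, and $R=2\sigma(x,y)/\theta$.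

Suppose first that $R\le\rho_*$. Choose $m$ by (7) for the point $x$, and $U=U_m$. Then $\sigma(x,y)=\frac12\theta R\le\frac12\theta\rho_m$. So $y\in U^{(s_2)}$ by (6), and $|\psi_U(x)-\psi_U(y)|\le\frac12C_0\theta<\delta$ by (5). Since $|\psi_U(x)|<s_1$, Proposition 10 gives a connected $S\subset\partial f(I)\cap U$ containing $x,y$ with $\operatorname{diam}\psi_U(S)<s_2-s_1$. Then $\psi_U(S)\subset D(0,s_2)$, and by (5) and (7)
$$\operatorname{diam}S\le C_0\rho_m(s_2-s_1)\le\frac{2C_0(s_2-s_1)}{c_0\theta}\,\sigma(x,y).$$
A connected subset of a Jordan curve containing $x$ and $y$ contains one of the two arcs between them, since removing one point from each open arc separates $x$ from $y$ in the curve. So one of these arcs has diameter at most the right-hand side.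

If $R>\rho_*$, then $\sigma(x,y)>\frac12\theta\rho_*$, and $\operatorname{diam}\partial f(I)\le\pi\le\frac{2\pi}{\theta\rho_*}\sigma(x,y)$. So the larger of the two constants is a suitable $C_1$.

**Step 2: passing to the plane.** Ahlfors' theorem is about bounded curves in $\mathbb C$, so we need a ball of definite size off $\partial f(I)$. One of $I,I^*$ has length at least $\frac12$, so it contains one of the four arcs $Q_j=[\frac j4,\frac{j+1}4]$. Call it $I_1$. By Lemma 3, $\operatorname{int}f(Q_j)\subset\operatorname{int}f(I_1)$ is disjoint from $\partial f(I_1)=\partial f(I)$. And $\operatorname{int}f(Q_j)$ contains a ball of radius at least $\kappa>0$, with $\kappa$ independent of $I$. Rotate the center of this ball to $\infty$. Off $B(\infty,\kappa)$ stereographic projection is bi-Lipschitz with a constant depending only on $\kappa$: the chordal distance $2|z-z'|/\sqrt{(1+|z|^2)(1+|z'|^2)}$ is at most $\sigma(z,z')$ and at least $\frac2\pi\sigma(z,z')$, and $|z|,|z'|\le\cot(\kappa/2)$ there. So $\partial f(I)$ becomes a bounded Jordan curve in $\mathbb C$ with $C_2$-bounded turning, $C_2=C_2(C_1,\kappa)$. By Ahlfors' theorem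 it is a $K$-quasicircle with $K=K(C_2)$ independent of $I$. Rotations are conformal, so the same holds for the original curve. $\square$

By Section 2 the conjecture is true.

## 11. Balls inside $f(I)$ and Hölder bounds

*Proof of Theorem 2.*

**Step 1: a root estimate.** This controls $\psi_U$ when only $G^m$ is known. If $U$ is a lift of $V_i$ of level $m$, $W\subset U$ is connected and $\operatorname{diam}\varphi_i(G^m(W))\le\eta<1$, then
$$\operatorname{diam}\psi_U(W)\le2N\eta^{1/N}.\tag{8}$$
Fix $w_0\in\psi_U(W)$. Every $w\in\psi_U(W)$ satisfies $\prod_{\zeta^e=1}|w-\zeta w_0|=|w^e-w_0^e|\le\eta$ by (1), so some factor is at most $\eta^{1/e}$. The connected set $\psi_U(W)$ lies in a union of $e$ closed discs of radius $\eta^{1/e}$, so by the chain fact its diameter is at most $2e\eta^{1/e}\le2N\eta^{1/N}$.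

**Step 2: normalizing short arcs.** Choose $\eta_0<1$ so that arcs of length at most $\eta_0$ have $f$-images of diameter less than $r/4$. Call $I$ *short* if $|I|\le\eta_0d^{-m_0}$. For short $I$ take $m\ge m_0$ with $\eta_0/d<d^m|I|\le\eta_0$, a point $x\in f(I)$, and $U=U_m$ as in Lemma 12. Then $G^m(f(I))=f(\tau_mI)$ has diameter less than $r/4$ and contains $G^m(x)\in B(z_i,r/4)$, so it lies in $B(z_i,r/2)$. As $f(I)$ is connected and contains $x$, we get $f(I)\subset U$, and $|\psi_U|<s_1$ on $f(I)$ by (2). Hence $I$ lies in some $L\in\mathcal L(U)$, and $\psi_U\circ f=g_L\circ\tau_m$ on $I$. By (5),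
$$\operatorname{diam}f(I)\le2C_0\rho_U.\tag{9}$$

Fix an integer $q>4d/\eta_0$, so that every arc of length at least $\eta_0/(2d)$ contains some $[\frac jq,\frac{j+1}q]$. By Lemma 9 there are finitely many pairs consisting of a model $(A,g)$ that occurs for some lift and an index $j$ with $[\frac jq,\frac{j+1}q]\subset A$. For each of them $g([\frac jq,\frac{j+1}q])$ is the image under some $\psi_{U'}$ of a closed disk $f(\text{arc})\subset U'$, so it has nonempty interior. Hence all these sets contain discs of one radius $c_1>0$. Consequently:

*(∗) If $I$ is short, $I'\subset I$ and $|I'|\ge\frac12|I|$, then $|\tau_mI'|\ge\eta_0/(2d)$, so $\psi_U(f(I'))\subset D(0,s_1)$ contains a disc of radius $c_1$, and $\operatorname{diam}f(I')\ge C_0^{-1}c_1\rho_U$ by (5).*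

If $I$ is not short, then every $I'\subset I$ with $|I'|\ge\frac12|I|$ has $|I'|\ge\frac12\eta_0d^{-m_0}$, so it contains one of finitely many fixed arcs. Their images contain balls of one fixed radius $c_3>0$ which we take less than $1$; in particular $\operatorname{diam}f(I')\ge c_3$.

**Step 3: part 1 of the theorem.** Let $I$ be short, and let $D(w_1,c_1)\subset\psi_U(f(I))$ by (∗) with $I'=I$. A geodesic from $\psi_U^{-1}(w_1)$ that leaves $\psi_U^{-1}(D(w_1,c_1))$ passes through a point $\psi_U^{-1}(w)$ with $|w-w_1|=c_1$ and $|w|\le s_1$, at distance at least $C_0^{-1}c_1\rho_U$ by (5). So $f(I)$ contains a ball of radius $C_0^{-1}c_1\rho_U$, which by (9) is at least $\frac{c_1}{2C_0^2}\operatorname{diam}f(I)$. If $I$ is not short, $f(I)$ contains a ball of radius $c_3\ge\frac{c_3}\pi\operatorname{diam}f(I)$.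

**Step 4: the lower bound in part 2.** There is $c_2\in(0,\frac12]$ with
$$\operatorname{diam}f(I')\ge c_2\operatorname{diam}f(I)\quad\text{if }I'\subset I,\ |I'|\ge\tfrac12|I|.$$
For short $I$ this follows from (∗) and (9); otherwise from $\operatorname{diam}f(I')\ge c_3$ and $\operatorname{diam}f(I)\le\pi$. For general $I'\subset I$ choose a decreasing chain $I=J_0\supset J_1\supset\dots\supset J_n=I'$ with $|J_l|=\max(2^{-l}|I|,|I'|)$ and $n\le1+\log_2(|I|/|I'|)$. Then
$$\frac{\operatorname{diam}f(I')}{\operatorname{diam}f(I)}\ge c_2^{\,n}\ge c_2\Bigl(\frac{|I'|}{|I|}\Bigr)^{\alpha},\qquad\alpha=\log_2(1/c_2)>0.$$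

**Step 5: the upper bound in part 2.** We claim that there is an integer $j\ge1$ such that
$$\operatorname{diam}f(I')\le\tfrac12\operatorname{diam}f(I)\quad\text{if }I'\subset I,\ |I'|\le d^{-j}|I|.$$
Let $I$ be short. Then $|\tau_mI'|\le\eta_0d^{-j}$, and $G^m(f(I'))=f(\tau_mI')\subset B(z_i,r/2)$. By uniform continuity of $f$ and of the $\varphi_i$, $\operatorname{diam}\varphi_i(G^m(f(I')))$ is bounded by a quantity depending only on $j$ that tends to $0$ as $j\to\infty$. By (8) the same is true of $\operatorname{diam}\psi_U(f(I'))$, and $\operatorname{diam}f(I')\le C_0\rho_U\operatorname{diam}\psi_U(f(I'))$ by (5), whereas $\operatorname{diam}f(I)\ge C_0^{-1}c_1\rho_U$ by (∗). So the claim holds for short $I$ if $j$ is large. If $I$ is not short, then $\operatorname{diam}f(I)\ge c_3$ and $\operatorname{diam}f(I')\le\omega(d^{-j})$, which is at most $\frac12c_3$ if $j$ is large.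

For general $I'\subset I$ let $n$ be the largest integer with $d^{-jn}|I|\ge|I'|$, and choose a decreasing chain $I=J_0\supset\dots\supset J_n\supset I'$ with $|J_l|=d^{-jl}|I|$. Since $\operatorname{diam}f(\cdot)$ is monotone under inclusion and $d^{-j(n+1)}|I|<|I'|$,
$$\frac{\operatorname{diam}f(I')}{\operatorname{diam}f(I)}\le2^{-n}\le2\Bigl(\frac{|I'|}{|I|}\Bigr)^{\beta},\qquad\beta=\frac{\log2}{j\log d}>0.$$
Taking $C$ to be the largest of $2$, $1/c_2$ and the constants from Step 3 proves Theorem 2. $\square$
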